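# Lie modules in characteristic $p$: the projective part has asymptotically full dimension

## 1. Lie modules, projective parts and Heller translates

Throughout, $F$ is a field of prime characteristic $p$. Modules over group algebras are finite-dimensional, and left and right modules are identified via $g\mapsto g^{-1}$. We write $\mathrm{sgn}$ for the one-dimensional sign module of a symmetric group.

**Free Lie algebras.** Let $E_n$ be an $n$-dimensional space with basis $x_1,\dots,x_n$, let $T(E_n)=\bigoplus_{k\ge 0}E_n^{\otimes k}$ be the tensor algebra with bracket $[u,v]=uv-vu$, let $L(E_n)$ be the Lie subalgebra of $T(E_n)$ generated by $E_n$, and let $L^r(E_n)=L(E_n)\cap E_n^{\otimes r}$. We use the standard facts that $L(E_n)$ is the free Lie algebra on $E_n$ and that $T(E_n)$ is its universal enveloping algebra. For instance, $L^2(E_2)$ is spanned by $[x_1,x_2]=x_1x_2-x_2x_1$.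

**Definition (Lie module).** For $n\ge r$, $\mathrm{Lie}(r)$ is the subspace of $L^r(E_n)$ spanned by the Lie monomials of degree $r$ in which each of $x_1,\dots,x_r$ occurs exactly once. The symmetric group $\mathfrak S_r$ acts by permuting indices. (This is the image of $L^r(E_n)$ under the Schur functor.)

It does not depend on $n\ge r$. It has as a basis the left-normed brackets
$$[\dots[[x_1,x_{\sigma(2)}],x_{\sigma(3)}],\dots,x_{\sigma(r)}],\qquad \sigma \text{ a permutation of }\{2,\dots,r\},$$
so $\dim\mathrm{Lie}(r)=(r-1)!$. To see that they span, write a multilinear Lie monomial as $\pm[u,v]$ with $x_1$ occurring in $u$. By induction $u$ is a combination of left-normed brackets starting with $x_1$, and $[u,[v_1,v_2]]=[[u,v_1],v_2]-[[u,v_2],v_1]$ lets us break up $v$ into single letters. To see independence, note that expanding the displayed bracket gives exactly one word that starts with $x_1$, namely $x_1x_{\sigma(2)}\cdots x_{\sigma(r)}$. Both arguments work over any commutative ring, which we use in Section 11.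

**Example.** $\mathrm{Lie}(1)$ is trivial and $\mathrm{Lie}(2)=F[x_1,x_2]\cong\mathrm{sgn}$. $\mathrm{Lie}(3)$ has basis $u=[[x_1,x_2],x_3]$, $v=[[x_1,x_3],x_2]$. The transposition $(2\,3)$ swaps $u$ and $v$. The transposition $(1\,2)$ sends $u\mapsto -u$ and $v\mapsto[[x_2,x_3],x_1]=v-u$, by the Jacobi identity.

**Definition (maximal projective submodule).** Let $G$ be a finite group. The algebra $FG$ is self-injective, so projective and injective modules coincide. A projective submodule $Q$ of $M$ is therefore a direct summand. If $Q$ is maximal among projective submodules and $M=Q\oplus M'$, then $M'$ has no non-zero projective summand. By Krull–Schmidt, $Q$ is isomorphic to the sum of the projective summands in a decomposition of $M$ into indecomposables. So $\dim Q$ is well defined. For $M=\mathrm{Lie}(r)$ we write $\mathrm{Lie}^{\max}(r)$ for $Q$. We call $M'$ the *projective-free part* of $M$.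

Two textbook facts help to recognize projectives. A module is projective if and only if its restriction to a Sylow $p$-subgroup is. And projective modules over a $p$-group are free. So the dimension of a projective $FG$-module is divisible by the $p$-part of $|G|$.

**Example.** Let $p=2$. Then $\mathrm{Lie}(3)$ is projective, because the Sylow subgroup $\langle(2\,3)\rangle$ permutes the basis $u,v$ freely. And $\mathrm{Lie}^{\max}(2)=0$, since $\dim\mathrm{Lie}(2)=1$ is odd. Let $p=3$. Then $\mathrm{Lie}^{\max}(3)=0$, since $\dim \mathrm{Lie}(3)=2<3$.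

**Definition (Heller translates).** $\Omega M$ is the kernel of the projective cover of $M$, and $\Omega^{-1}M$ is the cokernel of the injective hull. $\Omega^0M$ is the projective-free part of $M$, and $\Omega^j$ for $j\in\mathbb Z$ is obtained by iteration. None of these has a projective summand: for example, such a summand of $\Omega M$ would be injective, hence a summand of the projective cover that maps to $0$, against minimality. Put
$$c_j(M)=\dim\Omega^jM .$$

So $\dim M-c_0(M)$ is the dimension of the maximal projective submodule. Modules $X,X'$ are *stably isomorphic* if $X\oplus\text{(proj)}\cong X'\oplus\text{(proj)}$. By Krull–Schmidt, if $X$ is stably isomorphic to $\Omega^jM$, then $X\cong \Omega^jM\oplus\text{(proj)}$ and $c_j(M)\le\dim X$. By Schanuel's lemma, the kernel of any surjection from a projective onto $M$ is stably $\Omega M$. Hence for any projective resolution $T_\bullet\to M$ and any injective coresolution $M\to T'_\bullet$,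
$$c_j(M)\le\dim T_{j-1},\qquad c_{-j}(M)\le\dim T'_{j-1}\qquad(j\ge1). \tag{1}$$
Duality exchanges projective covers and injective hulls, so $(\Omega^jM)^*\cong\Omega^{-j}(M^*)$ and $c_{-j}(M)=c_j(M^*)$.

**Example.** Let $G$ be cyclic of order $p$ and $M=F$. The projective cover is $FG\to F$, so $c_1(F)=p-1$. The module $\Omega F$ is uniserial, its projective cover is $FG$ again, and $\Omega^2F\cong F$. So $c_j(F)=1$ for even $j$ and $c_j(F)=p-1$ for odd $j$.

## 2. The limit of $\dim\mathrm{Lie}^{\max}(r)/\dim\mathrm{Lie}(r)$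

Almost every $\mathrm{Lie}(r)$ with $p\mid r$ is too complicated to decompose. One can still ask how much of it, by dimension, is projective. It is known that the ratio $\dim \mathrm{Lie}^{\max}(r)/\dim\mathrm{Lie}(r)$ tends to $1$ as $r\to\infty$ through the integers that are not powers of $p$. It has been conjectured that the restriction on $r$ can be removed. (The problem comes from Roger M. Bryant, Kay Jin Lim and Kai Meng Tan, "Asymptotic behaviour of Lie powers and Lie modules", arXiv:1009.0974 (2010).) The question is then whether the ratio also tends to $1$ along the powers of $p$. The answer is yes, and the proof below treats all $r$ at once, without the known result.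

**Theorem 1.** Over all positive integers $r$,
$$\lim_{r\to\infty}\frac{\dim\mathrm{Lie}^{\max}(r)}{\dim\mathrm{Lie}(r)}=1. \tag{2}$$

**Theorem 2.** (a) There is a constant $A_p$ depending only on $p$ with
$$1-\frac{\dim\mathrm{Lie}^{\max}(n)}{(n-1)!}\le A_p\,n^{-(p-1)/201}(\log n)^{p-1}\qquad(n\ge2). \tag{3}$$
(b) The left side is $0$ if $p\nmid n$. If $p\mid n$, it is at least $p^{n/p-1}(n/p-1)!/(n-1)!>0$. So the ratio equals $1$ if and only if $p\nmid n$.

Since $\dim\mathrm{Lie}(n)-\dim\mathrm{Lie}^{\max}(n)=c_0(\mathrm{Lie}(n))$, everything is about the size of $c_0(\mathrm{Lie}(n))/(n-1)!$.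

## 3. Degrees prime to $p$, and small degrees divisible by $p$

**Lemma 3.** $\mathrm{Lie}(r)$ is projective if and only if $p\nmid r$.

*Proof.* Let $p\nmid r$. The multilinear part of $E_r^{\otimes r}$, spanned by the words $x_{\sigma(1)}\cdots x_{\sigma(r)}$, is a regular module $F\mathfrak S_r$, because $\mathfrak S_r$ permutes these words simply transitively. Left-normed bracketing $y_1\cdots y_r\mapsto[\dots[y_1,y_2],\dots,y_r]$ maps it to $\mathrm{Lie}(r)$ and commutes with $\mathfrak S_r$. By the Dynkin–Specht–Wever theorem this map acts on $\mathrm{Lie}(r)$ as multiplication by $r\ne0$. So the inclusion $\mathrm{Lie}(r)\to F\mathfrak S_r$ splits, and $\mathrm{Lie}(r)$ is projective.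

Let $p\mid r$. The power of $p$ dividing $\dim\mathrm{Lie}(r)=(r-1)!$ is strictly smaller than the power dividing $r!=|\mathfrak S_r|$. So $\mathrm{Lie}(r)$ is not projective. $\square$

Some small cases follow from dimensions alone. For $p=2$: the ratio is $0$ at $r=2$. It is $0$ at $r=4$, since $\dim\mathrm{Lie}(4)=6$ and projective $F\mathfrak S_4$-modules have dimension divisible by $8$. At $r=6$ projective dimensions are divisible by $16$ and $120=7\cdot16+8$, so $c_0(\mathrm{Lie}(6))\ge8$, which is exactly the lower bound $2^{2}\cdot2!$ of Theorem 2(b). For $p=3$ the ratio is $0$ at $r=3$.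

The first thing to try for $p\mid r$ is to repair the splitting of Lemma 3. It breaks at one point: the composite $\mathrm{Lie}(r)\to F\mathfrak S_r\to\mathrm{Lie}(r)$ is multiplication by $r$, which is now $0$. No other splitting can exist, since $\mathrm{Lie}(r)$ is not projective. We must *measure* the failure of projectivity, and we will do so by resolving a large part of $\mathrm{Lie}(n)$ by modules built from pieces of smaller degree, most of which are projective.

## 4. A weighted sum of the dimensions of Heller translates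

The resolution will express our module as a quotient, and $c_0$ alone does not control quotients. Take $G$ cyclic of order $p>2$ and $0\to F\to FG\to FG/F\to0$: the middle term has $c_0=0$ and the left term has $c_0=1$, but $c_0(FG/F)=p-1$. This number is $c_{-1}(F)$. In general quotients shift the index $j$, so we keep track of all $j$ simultaneously.

**Lemma 4.** If $0\to A\to B\to C\to0$ is an exact sequence of $FG$-modules, then for all $j\in\mathbb Z$
$$c_j(B)\le c_j(A)+c_j(C), \tag{4}$$
$$c_j(C)\le c_j(B)+c_{j-1}(A). \tag{5}$$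

*Proof.* *(4) for $j=0$.* Let $A=A_0\oplus P$ with $P$ projective. Then $P$ is injective, so it is a summand of $B$, and we may factor it out of $A$ and $B$. If $C=C_0\oplus Q$ with $Q$ projective, then $B\to Q$ splits, and we replace $B$ by the kernel of $B\to Q$ and $C$ by $C_0$. Neither change affects any $c_0$. So assume that $A,C$ have no projective summands. Then $c_0(B)\le\dim B=\dim A+\dim C=c_0(A)+c_0(C)$.

*(4) for $j\ge1$.* The horseshoe lemma, applied to the projective covers of $A$ and $C$, gives an exact sequence $0\to\Omega A\to\Omega B\oplus(\text{proj})\to\Omega C\to0$. Iterating gives $0\to\Omega^jA\to\Omega^jB\oplus(\text{proj})\to\Omega^jC\to0$. Apply the case $j=0$.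

*(4) for $j<0$.* Apply (4) with $-j$ to $0\to C^*\to B^*\to A^*\to0$ and use $c_j(M)=c_{-j}(M^*)$.

*(5).* Let $A\to I$ be an injective hull and $Y=(B\oplus I)/A$ the pushout. There are exact sequences $0\to I\to Y\to C\to0$ and $0\to B\to Y\to I/A\to0$. The first splits, so $c_j(Y)=c_j(C)$. In the second, $I/A=\Omega^{-1}A$ stably, so (4) gives $c_j(C)=c_j(Y)\le c_j(B)+c_j(\Omega^{-1}A)=c_j(B)+c_{j-1}(A)$. $\square$

**Lemma 5.** If $H\le G$ and $M$ is an $FH$-module, then $c_j(\mathrm{Ind}_H^GM)\le[G:H]\,c_j(M)$.

*Proof.* Induction is exact and preserves projectives, so $\mathrm{Ind}_H^G\Omega^jM$ is stably $\Omega^j(\mathrm{Ind}_H^GM)$. Its dimension is $[G:H]c_j(M)$. $\square$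

The next lemma ensures that a geometrically weighted sum of the $c_j$ converges, and it bounds the resolutions of the trivial module that we will need.

**Lemma 6.** (a) If $P$ is a group of order $p^r$, then
$$\dim H^l(P,F)\le\binom{l+r-1}{l}, \tag{6}$$
the coefficient of $x^l$ in $(1-x)^{-r}$. The $l$-th term of the minimal resolution of $F$ over $FP$ is free of rank $\dim H^l(P,F)$.

(b) For every $FG$-module $M$, $c_j(M)$ grows at most polynomially in $|j|$.

(c) Let $Q_\bullet$ be the minimal projective resolution of $F$ over $F\mathfrak S_m$ and $q(m)=\sum_{l\ge0}2^{-l}\dim Q_l$. Then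
$$q(m)\le m!\,2^m. \tag{7}$$

*Proof.* (a) Induct on $r$; for $r=0$ the group is trivial. Let $Z\le P$ be central of order $p$. Then $H^j(Z,F)\cong F$ for every $j\ge0$, with trivial action of $P/Z$. The Lyndon–Hochschild–Serre spectral sequence $H^i(P/Z,H^j(Z,F))\Rightarrow H^{i+j}(P,F)$ gives $\dim H^l(P,F)\le\sum_{i\le l}\dim H^i(P/Z,F)$. On generating functions, passing to partial sums is multiplication by $(1-x)^{-1}$. The last statement holds because $F$ is the only simple $FP$-module and $FP$ is its projective cover.

(b) Let $P$ be a Sylow $p$-subgroup of $G$, of order $p^r$. $M$ is a summand of $\mathrm{Ind}_P^G\mathrm{Res}_PM$, and $\mathrm{Res}_PM$ has a filtration with $\dim M$ trivial factors. By Lemma 5 and (4), $c_j(M)\le[G:P]\dim M\cdot c_j(F_P)$. For $j\ge1$, (1) and (a) bound $c_j(F_P)$ by $p^r\binom{j+r-2}{j-1}$, which is polynomial in $j$. For $j<0$ use $c_j(M)=c_{-j}(M^*)$.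

(c) Let $P\le\mathfrak S_m$ be Sylow of order $p^r$, $r=v_p(m!)\le m$. Inducing the minimal resolution of $F$ over $FP$ gives a resolution of $\mathrm{Ind}_P^{\mathfrak S_m}F$, which has $F$ as a summand since $[\mathfrak S_m:P]$ is prime to $p$. The minimal resolution of a module is a direct summand of any projective resolution of it, and the minimal resolution of a summand is a summand of the minimal resolution. So $\dim Q_l\le[\mathfrak S_m:P]\,p^r\binom{l+r-1}l=m!\binom{l+r-1}l$, and $q(m)\le m!\,(1-\tfrac12)^{-r}\le m!\,2^m$. $\square$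

**Definition (norm).** $\displaystyle \|M\|=\sum_{j\in\mathbb Z}2^{-|j|}c_j(M)$. It is finite by Lemma 6(b).

**Example.** For $G$ cyclic of order $p$: $\|F\|=\sum_{j\text{ even}}2^{-|j|}+(p-1)\sum_{j\text{ odd}}2^{-|j|}=\frac53+\frac43(p-1)$.

**Lemma 7.** $c_0(M)\le\|M\|$; $\|M\|=0$ for $M$ projective; $\|M^*\|=\|M\|$; $\|\cdot\|$ is additive on direct sums; $\|\mathrm{Ind}_H^GM\|\le[G:H]\|M\|$. If $0\to A\to B\to C\to0$ is exact, then
$$\|C\|\le\|B\|+2\|A\|. \tag{8}$$
If $0\to C_t\to\dots\to C_3\to C_2\to B\to0$ is exact, then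
$$\|B\|\le\sum_{s\ge2}2^{s-2}\|C_s\|. \tag{9}$$

*Proof.* The first five statements follow from the definition, duality and Lemma 5. Since $|j-1|\le|j|+1$, we have $2^{-|j|}\le2\cdot2^{-|j-1|}$, and (5) gives (8). For (9), let $Z_2=B$ and let $Z_s$ be the image of $C_s\to C_{s-1}$ for $s\ge3$. The sequences $0\to Z_{s+1}\to C_s\to Z_s\to0$ and (8) give $\|Z_s\|\le\|C_s\|+2\|Z_{s+1}\|$. Iterate. $\square$

## 5. The Chevalley–Eilenberg complex of a subalgebra of the free Lie algebra

Let $L=L(E_n)$, $T=T(E_n)=U(L)$. Let $K\subseteq L$ be a Lie subalgebra that is graded by multidegree in $x_1,\dots,x_n$ and stable under $\mathfrak S_n$ permuting the $x_i$. For $X\subseteq\{1,\dots,n\}$ let $K_X$ be the component of multidegree $\chi_X$ (degree $1$ in $x_i$ for $i\in X$, degree $0$ in the others). It is carried to $K_{\sigma X}$ by $\sigma\in\mathfrak S_n$. Put $K(a)=K_{\{1,\dots,a\}}\subseteq\mathrm{Lie}(a)$, an $F\mathfrak S_a$-submodule. The subscript $[n]$ denotes the component of multidegree $(1,\dots,1)$. Exterior powers are taken with $x\wedge x=0$,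 also for $p=2$.

**Proposition 8.** There is an exact sequence of $F\mathfrak S_n$-modules
$$0\to\Lambda^n(K)_{[n]}\to\dots\to\Lambda^2(K)_{[n]}\to K(n)\to(K/[K,K])_{[n]}\to0, \tag{10}$$
and
$$\Lambda^s(K)_{[n]}\cong\bigoplus_{(l_a)}\mathrm{Ind}^{\mathfrak S_n}_{\prod_a\mathfrak S_a\wr\mathfrak S_{l_a}}\bigotimes_a\big(K(a)^{\otimes l_a}\otimes\mathrm{sgn}_{l_a}\big),\qquad \sum_a l_a=s,\ \sum_a al_a=n, \tag{11}$$
where $\mathrm{sgn}_{l_a}$ is inflated from $\mathfrak S_{l_a}$.

*Proof.* **Step 1: a resolution over $U(\mathfrak g)$, in any characteristic.** For a Lie algebra $\mathfrak g$ over a field (with $[x,x]=0$), the Chevalley–Eilenberg complex $V_s=U(\mathfrak g)\otimes\Lambda^s(\mathfrak g)$ has differential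
$$d(u\otimes y_1\wedge\dots\wedge y_s)=\sum_i(-1)^{i+1}uy_i\otimes y_1\wedge\dots\widehat{y_i}\dots\wedge y_s+\sum_{i<j}(-1)^{i+j}u\otimes[y_i,y_j]\wedge y_1\wedge\dots\widehat{y_i}\dots\widehat{y_j}\dots\wedge y_s .$$
It is a free resolution of the trivial module (Cartan–Eilenberg, *Homological Algebra*, Ch. XIII, Theorem 7.1, valid for Lie algebras that are free modules over any commutative ring). To see that exactness does not depend on the characteristic, filter by $\sum_sU_{m-s}\otimes\Lambda^s$. The second sum in $d$ lowers the filtration. By Poincaré–Birkhoff–Witt (PBW) the associated graded complex is the Koszul complex $S(\mathfrak g)\otimes\Lambda(\mathfrak g)$. This is a direct limit of tensor products of complexes $0\to F[e]\otimes e\to F[e]\to0$ with map multiplication by $e$, each with homology $F$ in degree $0$. So the graded pieces are exact except for one copy of $F$ in filtration $0$, and induction on the filtration gives exactness of $V_\bullet\to F$.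

**Step 2: $\Lambda^\bullet(K)$ computes $\mathrm{Tor}$.** Apply $F\otimes_{U(K)}-$ to the resolution for $\mathfrak g=K$. We get $\Lambda^\bullet(K)$, with differential the second sum. It is the bracket up to sign on $\Lambda^2$ and zero on $\Lambda^1$. Its homology is $\mathrm{Tor}^{U(K)}_\bullet(F,F)$. The differential respects multidegrees and commutes with $\mathfrak S_n$, which acts by Lie algebra automorphisms.

**Step 3: $\mathrm{Tor}_s=0$ for $s\ge2$.** By PBW, $T=U(L)$ is a free left $U(K)$-module. Every element of $T$ without constant term is uniquely a sum $\sum_i t_ix_i$. So $0\to T\otimes E_n\to T\to F\to0$, $t\otimes e\mapsto te$, is a free $U(K)$-resolution of length one.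

Hence $\Lambda^\bullet(K)$ is exact at $\Lambda^s$ for $s\ge2$, and its homology at $\Lambda^1=K$ is $K/[K,K]$. The component of multidegree $(1,\dots,1)$ is (10).

**Step 4: the terms.** A decomposition of $(1,\dots,1)$ into $s$ non-zero multidegrees is a set partition $\{X_1,\dots,X_s\}$ of $\{1,\dots,n\}$, and the multidegrees $\chi_{X_i}$ are distinct. So
$$\Lambda^s(K)_{[n]}=\bigoplus_{\{X_1,\dots,X_s\}}K_{X_1}\wedge\dots\wedge K_{X_s}\cong\bigoplus_{\{X_1,\dots,X_s\}}K_{X_1}\otimes\dots\otimes K_{X_s}.$$
The group $\mathfrak S_n$ permutes the summands. The orbits are given by the numbers $l_a$ of blocks of size $a$, the stabilizer is $\prod_a\mathfrak S_a\wr\mathfrak S_{l_a}$, and permuting the blocks of equal size permutes wedge factors, hence costs a sign. This is (11). $\square$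

**Example.** Let $K=L$ and $n=3$. The sequence is $0\to\Lambda^3\to\Lambda^2\to\mathrm{Lie}(3)\to0$ with dimensions $1,3,2$: $\Lambda^2$ has basis $x_i\wedge[x_j,x_k]$, and the element $x_1\wedge x_2\wedge x_3$ records the Jacobi identity.

## 6. Small blocks, generators of degree divisible by $p$, and the subalgebra $K$

**The whole free Lie algebra.** Try $K=L$. For $n\ge2$ the last term of (10) vanishes, and (9) bounds $\|\mathrm{Lie}(n)\|$ by the terms (11). If all blocks had sizes prime to $p$ and no size occurred $p$ or more times, the term would be projective (we prove this in Section 8). The trouble is with small blocks. Let $p\mid n$, $n\ge3p$, and take $p+1$ blocks of size $1$ and one block of size $n-p-1$. The module to be induced is $X=\mathrm{Lie}(n-p-1)\boxtimes\mathrm{sgn}_{p+1}$ over $\mathfrak S_{n-p-1}\times\mathfrak S_{p+1}$. Restricted to $\mathfrak S_{p+1}$ it is a sum of copies of $\mathrm{sgn}_{p+1}$, which is not projective because $p$ divides $|\mathfrak S_{p+1}|$. So $X$ has no projective summand, $c_0(X)=\dim X$, although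 $\mathrm{Lie}(n-p-1)$ itself is projective. The bound of Lemma 5 for the induced module is
$$\binom n{p+1}(n-p-2)!=\frac{n}{(p+1)!\,(n-p-1)}\,(n-1)!\ \ge\ \frac{(n-1)!}{(p+1)!}.$$
This is a fixed proportion of $(n-1)!$. The estimate cannot show that the non-projective part is negligible.

By (11), a summand of type $(l_a)$ has dimension at most $n!\prod_aa^{-l_a}/l_a!$, since $\dim K(a)\le(a-1)!$. Each block of size $a$ costs a factor $1/a$. So we want only blocks of size at least some large $k$.

**All degrees at least $k$.** Now let $K$ be generated by all $L^i$ with $i\ge k$. Then $K(n)=\mathrm{Lie}(n)$ for $n\ge k$. But for $k\le n<2k$ there are no set partitions of $\{1,\dots,n\}$ into two or more blocks of size $\ge k$, and (10) reads $0\to\mathrm{Lie}(n)\to\mathrm{Lie}(n)\to0$: the generators of degree $n$ survive in $K/[K,K]$. So the terms of (10) with blocks of size $a\in[k,2k)$, $p\mid a$, contain modules $\mathrm{Lie}(a)$ about which we know nothing. A recursion has no starting value.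

**The way out.** Omit the generators whose degree is divisible by $p$.

**Definition.** Fix $k\ge2$. $K$ is the Lie subalgebra of $L(E_n)$ generated by $\bigoplus_{i\ge k,\ p\nmid i}L^i$.

It is graded by multidegree and $\mathfrak S_n$-stable, and $K_X$ is spanned by brackets of generators that involve only the variables in $X$. So $K(a)$ does not depend on $n\ge a$. It has these properties:

* $K(a)=0$ for $a<k$.
* If $p\nmid a$ and $a\ge k$, then $K(a)=\mathrm{Lie}(a)$, which is projective by Lemma 3.
* If $p\mid n$, then $(K/[K,K])_{[n]}=0$, since $K$ is spanned by its generators together with $[K,K]$ and no generator has degree $n$.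

So for $p\mid n$ the sequence (10) is a resolution of $K(n)$ by products of lower pieces, and in degrees $p\mid n<2k$ it starts the recursion with $K(n)=0$. The price is that $K(n)\ne\mathrm{Lie}(n)$ for $p\mid n$. Two things remain: the codimension of $K(n)$ is small once $n/k$ is large (Section 7), and $\|K(n)\|$ is small once $k$ is large (Sections 8 and 9).

**Example.** Let $p=2$, $k=3$. The generators have degrees $3,5,7,\dots$. So $K(3)=\mathrm{Lie}(3)$, $K(4)=0$, $K(5)=\mathrm{Lie}(5)$. In degree $6$ the only set partitions that occur have two blocks of size $3$, so (10) gives $K(6)\cong\Lambda^2(K)_{[6]}$, of dimension $10\cdot2\cdot2=40$ inside $\mathrm{Lie}(6)$ of dimension $120$.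

## 7. The codimension of $K(n)$ in $\mathrm{Lie}(n)$

**Proposition 9.** If $k\ge\max(p,10)$, $p\mid n$ and $n\ge k$, then
$$\dim(\mathrm{Lie}(n)/K(n))\le8e^{-n/(20k)}\,(n-1)!.$$

*Proof.* **Step 1: an exact formula from Euler characteristics.** Put $\kappa_a=\dim K(a)/a!$ and $K(x)=\sum_a\kappa_ax^a$. By the description of $\Lambda^s(K)_{[n]}$ through set partitions, its dimension has exponential generating function $K(x)^s/s!$. Let $h_n=\dim(K/[K,K])_{[n]}$. Exactness of (10) gives $\sum_{s\ge1}(-1)^s\dim\Lambda^s(K)_{[n]}=-h_n$, so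
$$\exp(-K(x))=1-\zeta(x),\qquad \zeta(x)=\sum_{n\ge1}\frac{h_n}{n!}x^n , \tag{12}$$
and $\zeta$ has no terms $x^a$ with $p\mid a$. Let
$$A=\sum_{a\ge k,\,p\nmid a}\frac{x^a}a,\qquad C=\sum_{a\ge k,\,p\mid a}\frac{x^a}a,\qquad S=A+C,\qquad B=\sum_{p\mid a}\kappa_ax^a .$$
Since $\kappa_a=(a-1)!/a!=1/a$ for $p\nmid a\ge k$, we have $K(x)=A+B=S+B-C$. Write $\exp(-S)=1-\sum_az_ax^a$ and $Y=\sum_{p\mid a}z_ax^a$. In $\exp(-K)=\exp(-S)\exp(C-B)$ the second factor is a series in $x^p$. So comparing the terms with exponents divisible by $p$ gives $1=(1-Y)\exp(C-B)$, that is, $C-B=-\log(1-Y)$. For $p\mid n\ge k$ we have $n[x^n](C-B)=1-n\kappa_n=\dim(\mathrm{Lie}(n)/K(n))/(n-1)!$, and therefore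
$$\frac{\dim(\mathrm{Lie}(n)/K(n))}{(n-1)!}=[x^n]\frac{xY'}{1-Y}. \tag{13}$$

**Step 2: the coefficients $z_a$.** Let $H=\sum_{1\le i<k}x^i/i$ and $e^H=\sum_jq_jx^j$, so $q_j\ge0$. Since $-S=\log(1-x)+H$, we have $\exp(-S)=(1-x)e^H$. Also $xS'=x^k/(1-x)$. Applying $x\frac{d}{dx}$ to $\exp(-S)$ gives
$$\sum_aaz_ax^a=xS'e^{-S}=x^ke^H .$$
Hence $z_a=q_{a-k}/a$ for $a\ge k$, and $z_a=0$ for $a<k$.

The identity $x(e^H)'=(x+\dots+x^{k-1})e^H$ says $jq_j=\sum_{1\le i\le\min(k-1,j)}q_{j-i}$. From $e^H=e^{-S}/(1-x)$ and $e^{-S}=1+O(x^k)$ we get $q_j=1$ for $j<k$. For $j\ge k$, subtracting the relation for $j-1$ from the relation for $j$ gives $jq_j-(j-1)q_{j-1}=q_{j-1}-q_{j-k}$, i.e. $q_j=q_{j-1}-q_{j-k}/j$. So $(q_j)$ is non-increasing. Then for $j\ge k$ we have $jq_j\le(k-1)q_{j-k+1}\le kq_{j-k}$, so $q_j\le\frac{k}{j}q_{j-k}$. Iterating $v=\lfloor j/k\rfloor$ times, with $(j-ik)/k\ge v-i$, gives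
$$q_j\le\frac1{\lfloor j/k\rfloor!}. \tag{14}$$
In particular, for $a\ge k$ the $z_a$ are non-negative, non-increasing and at most $1/k$.

(Check with $p=2$, $k=3$: $q_0=q_1=q_2=1$, $q_3=1-\frac13=\frac23$. Here $Y=z_4x^4+z_6x^6+\cdots$, so (13) gives $4z_4=q_1=1$ for $n=4$ and $6z_6=q_3=\frac23=\frac{80}{120}$ for $n=6$, in agreement with the example in Section 6.)

**Step 3: a radius $R>1$ at which $Y(R)\le\frac34$.** Let $\lambda=\frac1{20}$, $R=e^{\lambda/k}$. The series $\sum_az_ax^a=1-(1-x)e^{H(x)}$ is entire, so $\sum_az_aR^a=1+(R-1)e^{H(R)}$. By $e^y-1\le ye^y$,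
$$H(R)=\sum_{i<k}\frac{e^{\lambda i/k}}i\le\sum_{i<k}\frac1i+\sum_{i<k}\frac\lambda ke^\lambda\le1+\log k+0.053,\qquad R-1\le\frac{\lambda e^\lambda}k\le\frac{0.053}k .$$
So $\sum_az_aR^a\le1+0.053\,e^{1.053}\le1.2$.

We need only the indices divisible by $p$, which are roughly one in $p$. Let $a_0$ be the least multiple of $p$ with $a_0\ge k$. Then $a_0\le k+p-1\le2k$. For a multiple $a>a_0$ of $p$, all $b\in[a-p+1,a]$ are $\ge k$, so $z_a\le z_b$ and $z_aR^a\le R^{p-1}z_bR^b$. Average over these $p$ values of $b$. The intervals for different $a$ are disjoint, so, with $R^{p-1}\le e^\lambda\le1.052$ and $R^{2k}=e^{0.1}\le 1.106$,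
$$Y(R)\le z_{a_0}R^{a_0}+\frac{R^{p-1}}p\sum_bz_bR^b\le\frac{R^{2k}}k+\frac{1.052}2\cdot1.2\le\frac{1.106}{10}+0.632\le\frac34 .$$
Write $1/(1-Y)=\sum_br_bx^b$. Then $r_b\ge0$ and $\sum_br_bR^b=1/(1-Y(R))\le4$.

**Step 4: conclusion.** The coefficient of $x^a$ in $xY'$, for $p\mid a\ge k$, is $az_a=q_{a-k}$. With $v=\lfloor a/k\rfloor-1$ we have $a/k<v+2$, so (14) gives $q_{a-k}R^a\le e^{2\lambda}e^{\lambda v}/v!\le2$: the value is at most $1.11$ at $v=0$ and at most $1.17$ at $v=1$, and it decreases afterwards. By (13),
$$\frac{\dim(\mathrm{Lie}(n)/K(n))}{(n-1)!}=R^{-n}\sum_{a+b=n,\ p\mid a}(q_{a-k}R^a)(r_bR^b)\le8R^{-n}=8e^{-n/(20k)}.\qquad\square$$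

## 8. A recursion for $\|K(n)\|$ over configurations of blocks

Write $K(a)=P_a\oplus N_a$ with $P_a$ projective and $N_a$ without projective summands. Put
$$\nu_a=\frac{\|K(a)\|}{a!}=\frac{\|N_a\|}{a!}.$$
If $p\nmid a$ or $a<k$, then $N_a=0$ and $\nu_a=0$.

**Definition (configuration).** A *configuration* of weight $n$ is a pair $(m,b)$ of finitely supported functions $\{k,k+1,\dots\}\to\mathbb Z_{\ge0}$ with $\sum_aa(m_a+b_a)=n$. It has $m_a$ *P-parts* and $b_a$ *N-parts* of size $a$. It is *bad* if $b\ne0$ or some $m_a\ge p$.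

**Example.** Let $p=3$, $k=2$, $n=6$. Then $K(2)=\mathrm{Lie}(2)$, $K(4)=\mathrm{Lie}(4)$ and $K(3)=0$. The configuration with P-parts $2,4$ is not bad. The one with P-parts $2,2,2$ is bad, since $m_2=3=p$.

**Proposition 10.** If $p\mid n$, then
$$\nu_n\le\frac12\sum_{\substack{(m,b)\text{ bad of weight }n\\\text{with at least 2 parts}}}\ \prod_a\Big(\frac4a\Big)^{m_a}(12\nu_a)^{b_a}. \tag{15}$$

*Proof.* **Step 1: decompose the terms of (10) by configurations.** Expand $(P_a\oplus N_a)^{\otimes l}$. The summands are indexed by the set of positions of the factors $P_a$, and $\mathfrak S_a\wr\mathfrak S_l$ permutes them transitively for each fixed number $m$ of such positions. So $K(a)^{\otimes l}\otimes\mathrm{sgn}_l$ is the direct sum, over $m+b=l$, of the modules induced from $\mathfrak S_a\wr(\mathfrak S_m\times\mathfrak S_b)$ of $(P_a^{\otimes m}\otimes\mathrm{sgn}_m)\boxtimes(N_a^{\otimes b}\otimes\mathrm{sgn}_b)$. By (11), $\Lambda^s(K)_{[n]}$ is the direct sum, over configurations of weight $n$ with $s$ parts, of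
$$\mathrm{Ind}_H^{\mathfrak S_n}X,\qquad X=\bigotimes_a\big(P_a^{\otimes m_a}\otimes\mathrm{sgn}_{m_a}\big)\otimes\big(N_a^{\otimes b_a}\otimes\mathrm{sgn}_{b_a}\big),\qquad H=\prod_a(\mathfrak S_a\wr\mathfrak S_{m_a})\times(\mathfrak S_a\wr\mathfrak S_{b_a}),$$
and
$$[\mathfrak S_n:H]=\frac{n!}{\prod_aa!^{\,m_a+b_a}\,m_a!\,b_a!}. \tag{16}$$

**Step 2: configurations that are not bad contribute nothing.** Let $\mathcal B=\prod_a\mathfrak S_a^{m_a+b_a}\trianglelefteq H$. If $b=0$ and all $m_a<p$, then the restriction of $X$ to $\mathcal B$ is an external tensor product of projectives, hence projective, and $[H:\mathcal B]=\prod m_a!$ is prime to $p$. So $X$ is projective, and so is $\mathrm{Ind}_H^{\mathfrak S_n}X$.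

**Step 3: tensor powers of a resolution.** In the bad case we bound $\|X\|$ through (1), so we need a projective resolution of $X$ over $FH$. Let $\Gamma$ be a group and $R_\bullet$ a complex of $F\Gamma$-modules. Let $\mathfrak S_b$ act on the total complex $R_\bullet^{\otimes b}$ by permuting factors, with the sign of the permutation induced on the factors of odd degree. This is an action, and an adjacent transposition acts on the two factors concerned by $\tau(x\otimes y)=(-1)^{|x||y|}y\otimes x$. It commutes with the differential: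
$$d\tau(x\otimes y)=(-1)^{|x||y|}\big(dy\otimes x+(-1)^{|y|}y\otimes dx\big)=\tau\big(dx\otimes y+(-1)^{|x|}x\otimes dy\big)=\tau d(x\otimes y).$$
With more factors, the sign in front of the differential on the two factors, or on a later factor, depends only on total degrees that $\tau$ does not change, so the same computation applies. Together with the factorwise action of $\Gamma^b$, this makes $R_\bullet^{\otimes b}$ a complex of $F[\Gamma\wr\mathfrak S_b]$-modules. If $R_\bullet\to N$ is a resolution, then by Künneth $R_\bullet^{\otimes b}$ is a resolution of $N^{\otimes b}$, with the usual action, since in degree $0$ no signs occur. If the $R_l$ are projective, then each term of $R_\bullet^{\otimes b}$ restricted to $\Gamma^b$ is a sum of external tensor products of projectives, hence projective.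

**Step 4: a projective resolution of $X$.** Let $R^{(a)}_\bullet\to N_a$ be the minimal projective resolution. From $0\to\Omega^{l+1}N_a\to R^{(a)}_l\to\Omega^lN_a\to0$ we get $\dim R^{(a)}_l=c_l(N_a)+c_{l+1}(N_a)$, so
$$\sum_{l\ge0}2^{-l}\dim R^{(a)}_l\le\|N_a\|+2\sum_{j\ge1}2^{-j}c_j(N_a)\le3\|N_a\|.$$
By Step 3, $(R^{(a)}_\bullet)^{\otimes b_a}$ has terms projective over the base group, but not necessarily over the wreath product. To repair this, let $Q_\bullet$ be the tensor product of the minimal projective resolutions of $F$ over the groups $\mathfrak S_{m_a},\mathfrak S_{b_a}$. This is a projective resolution of $F$ over $F[H/\mathcal B]$. Inflate it to $H$ and put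
$$T_\bullet=\bigotimes_a\big(P_a^{\otimes m_a}\otimes\mathrm{sgn}_{m_a}\big)\otimes\big((R^{(a)}_\bullet)^{\otimes b_a}\otimes\mathrm{sgn}_{b_a}\big)\otimes Q_\bullet .$$
By Künneth, $T_\bullet$ resolves $X$. Its terms are direct sums of modules $\mathcal Y\otimes W$, where $\mathcal Y$ is projective on restriction to $\mathcal B$ and $W$ is a projective $F[H/\mathcal B]$-module. Here $W$ is a summand of a free module, and $\mathcal Y\otimes F[H/\mathcal B]\cong\mathrm{Ind}_{\mathcal B}^H\mathrm{Res}_{\mathcal B}\mathcal Y$ is projective. So $\mathcal Y\otimes W$ is projective and $T_\bullet$ is a projective resolution. The weighted sum $\sum_l2^{-l}\dim$ is multiplicative on tensor products of complexes, so by (7)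
$$\sum_{l\ge0}2^{-l}\dim T_l\le\prod_a(\dim P_a)^{m_a}(3\|N_a\|)^{b_a}q(m_a)q(b_a)\le\prod_am_a!\,b_a!\,(2\dim P_a)^{m_a}(6\|N_a\|)^{b_a}. \tag{17}$$

**Step 5: an injective coresolution of $X$.** $X^*$ has the same form as $X$, with $P_a^*,N_a^*$ in place of $P_a,N_a$, and $\|N_a^*\|=\|N_a\|$. Apply Step 4 to $X^*$ and dualize. This gives an injective coresolution $X\to T'_\bullet$ with the bound (17) for $\sum_l2^{-l}\dim T'_l$.

**Step 6: assembling the bound.** Since $\dim N_a=c_0(N_a)\le\|N_a\|$, $\dim X\le\prod_a(\dim P_a)^{m_a}\|N_a\|^{b_a}$, which is at most the right side of (17). By (1),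
$$\|X\|\le\dim X+\sum_{j\ge1}2^{-j}\big(\dim T_{j-1}+\dim T'_{j-1}\big)\le2\prod_am_a!\,b_a!\,(2\dim P_a)^{m_a}(6\|N_a\|)^{b_a}.$$
With (16), Lemma 7 and $\dim P_a\le(a-1)!$,
$$\frac{\|\mathrm{Ind}_H^{\mathfrak S_n}X\|}{n!}\le2\prod_a\Big(\frac2a\Big)^{m_a}(6\nu_a)^{b_a}.$$
As $p\mid n$, (10) is an exact sequence $0\to\Lambda^n(K)_{[n]}\to\dots\to\Lambda^2(K)_{[n]}\to K(n)\to0$, and (9) applies. A configuration with $s\ge2$ parts gets the factor $2^{s-2}$, and $2\cdot2^{s-2}=\frac12\prod_a2^{m_a+b_a}$. This is (15). $\square$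

All parts in (15) have size at most $n-k<n$, so (15) is a recursion.

## 9. Bounded $n/k$, and the proof of Theorem 1

**Proposition 11.** For each integer $\tau\ge1$ there is $C_\tau>0$ such that for all $k\ge2$ and all $n<(\tau+1)k$ with $p\mid n$,
$$n\nu_n\le\frac{C_\tau}k. \tag{18}$$

*Proof.* Induct on $\tau$. For $\tau=1$ there is no configuration of weight $n<2k$ with at least two parts, so $\nu_n=0$ by Proposition 10, and any $C_1>0$ will do.

Let $\tau\ge2$. A configuration of weight $n$ with $s\ge2$ parts has $sk\le n<(\tau+1)k$, so $s\le\tau$, and its parts are at most $n-k<\tau k$. By induction $12\nu_a\le12C_{\tau-1}/(ak)\le12C_{\tau-1}/k^2$ for every part size $a$ that occurs. Put $D=\max(4,12C_{\tau-1})$. In (15) every part contributes a factor at most $D/k$, and every N-part even a factor at most $D/k^2$.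

*Configurations with $b\ne0$.* There are at most $2^sn^{s-1}$ configurations with $s$ parts: list the parts with their types, the last size being determined by the others. So these contribute to $n\nu_n$ at most
$$n\cdot2^sn^{s-1}\cdot D^sk^{-s-1}\le\frac{(2D(\tau+1))^s}k .$$

*Configurations with $b=0$ and some $m_a\ge p\ge2$.* There are at most $n^{s-2}$ of them. For $s\ge3$, choose the repeated size and then all but one of the remaining $s-2$ parts. For $s=2$ there is at most one, with both parts $n/2$. They contribute at most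
$$n\cdot n^{s-2}\Big(\frac4k\Big)^s\le\frac{4^s(\tau+1)^{s-1}}k .$$
Sum over $2\le s\le\tau$. $\square$

The coincidence of two block sizes costs one free parameter, which is where the factor $1/k$ comes from in the second case. In the first case it comes from the inductive hypothesis.

**Proof of Theorem 1.** If $p\nmid n$, the ratio is $1$ by Lemma 3. Let $p\mid n$. Fix $\tau\ge2$ and put $k=\lfloor n/\tau\rfloor$, with $n$ so large that $k\ge\max(p,10,\tau)$. Then $n/k\ge\tau$ and $n<\tau k+\tau\le(\tau+1)k$. Apply (4) with $j=0$ to $0\to K(n)\to\mathrm{Lie}(n)\to\mathrm{Lie}(n)/K(n)\to0$, and use $c_0\le\|\cdot\|$ and $c_0\le\dim$: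
$$1-\frac{\dim\mathrm{Lie}^{\max}(n)}{(n-1)!}=\frac{c_0(\mathrm{Lie}(n))}{(n-1)!}\le\frac{\|K(n)\|+\dim(\mathrm{Lie}(n)/K(n))}{(n-1)!}. \tag{19}$$
Here $\|K(n)\|/(n-1)!=n\nu_n\le C_\tau/k$ by Proposition 11, and Proposition 9 bounds the other term by $8e^{-\tau/20}$. As $n\to\infty$ with $\tau$ fixed, $k\to\infty$. So the limsup of the left side over $n$ divisible by $p$ is at most $8e^{-\tau/20}$. This holds for every $\tau\ge2$, so the limsup is $0$. $\blacksquare$

In particular the ratio tends to $1$ along $r=p^m$.

## 10. Growing $n/k$: the power saving in Theorem 2(a)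

By Lemma 3 we may assume $p\mid n$. In Section 9 the ratio $n/k$ was fixed. For a rate we let it grow like $\log n$, and for this we need an explicit dependence on $n/k$ in place of $C_\tau$.

**Proposition 12.** There are $k_1$ and $C$ depending only on $p$ such that
$$n\nu_n\le C\,k^{1-p}e^{10n/k}\qquad\text{for all }k\ge k_1\text{ and all }n\text{ with }p\mid n. \tag{20}$$

*Proof.* **Step 1: notation and smallness of the P-parts.** Let $k\ge16$, $r=e^{-10/k}$, and for $a\ge k$
$$\alpha_a=\frac{8r^a}a\le\frac12,\qquad\beta_a=24\nu_ar^a,\qquad\Pi=\prod_{a\ge k}(1-\alpha_a)^{-1},\qquad S=\sum_{a\ge k}\alpha_a^p .$$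
Then $S\le8^p\sum_{a\ge k}a^{-p}\le8^p\big(k^{-p}+\tfrac{k^{1-p}}{p-1}\big)\le2\cdot8^pk^{1-p}$. Since $1-e^{-y}\ge y/2$ for $0\le y\le1$, we have $1-r\ge5/k$, so $\sum_{a\ge k}r^a/a\le\frac{r^k}{k(1-r)}\le\frac{e^{-10}}5$. Since $-\log(1-\alpha)\le2\alpha$ for $0\le\alpha\le\frac12$, $\log\Pi\le16\cdot\frac{e^{-10}}5$, and so $\Pi\le1.001$. Choose $k_1\ge16$, depending only on $p$, so large that $S\le10^{-5}$ for $k\ge k_1$, and let $k\ge k_1$ from now on.

For a configuration $\omega=(m,b)$ put $w(\omega)=\prod_a\alpha_a^{m_a}\beta_a^{b_a}$ and let $|\omega|$ be its weight. The sum of $w$ over all configurations of P-parts is $\Pi$. Multiplying (15) by $r^n$ distributes $r^n$ over the parts: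
$$\nu_nr^n\le\frac12\sum\prod_a\Big(\frac{4r^a}a\Big)^{m_a}(12\nu_ar^a)^{b_a}, \tag{21}$$
over the bad configurations of weight $n$ with at least two parts. The factors here are $\alpha_a/2$ and $\beta_a/2$. The spare factors $2$ will be used in Step 3.

**Step 2: $V_T:=\sum_{k\le a\le T}\beta_a\le20S$ for all $T$.** Induct on $T$; for $T<k$ the sum is empty. Let $V=V_{T-1}\le20S\le\frac12$. Multiply (21) by $24$, replace the factors by $\alpha_a,\beta_a$, and sum over $n\le T$ with $p\mid n$ (for $p\nmid n$, $\beta_n=0$). This gives $V_T\le12W$, where $W$ is the sum of $w$ over bad configurations with at least two parts and all N-parts $<T$.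

Those with $b=0$ have some $m_a\ge p$. Removing $p$ copies of $a$ shows that they sum to at most $\Pi S$. For those with $b\ne0$ let $M=\prod_{a<T}(1-\beta_a)^{-1}$. All configurations with N-parts $<T$ sum to $\Pi M$. Remove those with $b=0$ (sum $\Pi$) and the single N-parts (sum $V$): what is left sums to $\Pi M-\Pi-V$. Since $\prod(1-\beta_a)\ge1-V$, we have $M\le\frac1{1-V}\le1+V+2V^2$. Hence
$$V_T\le12\big[(\Pi-1)V+2\Pi V^2+\Pi S\big]\le12\big[0.001V+2.002V^2+1.001S\big].$$
With $V\le20S$ and $S\le10^{-5}$ the bracket is at most $(0.02+0.0081+1.001)S\le1.03S$, so $V_T\le20S$.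

**Step 3: a pointwise bound.** Fix $n$ with $p\mid n$. Let $z=\max_{a<n}a\nu_ar^a$ and now $M=\prod_{k\le a<n}(1-\beta_a)^{-1}$. As in Step 2, with $V=V_{n-1}$, $M-1\le V+2V^2\le2V\le40S$. By (21), $n\nu_nr^n$ is at most $\frac12$ times the sum, over bad configurations of weight $n$ with at least two parts, of $n\prod_a(4r^a/a)^{m_a}(12\nu_ar^a)^{b_a}$.

(i) *Configurations with $b\ne0$.* Write $n=\sum_a(am_a+ab_a)$ and treat each summand by removing one part. Since $l\le2^{l-1}$ for $l\ge1$,
$$am_a\Big(\frac{4r^a}a\Big)^{m_a}=4r^a\,m_a\Big(\frac{\alpha_a}2\Big)^{m_a-1}\le4\alpha_a^{m_a-1}\quad(m_a\ge1),$$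
$$ab_a(12\nu_ar^a)^{b_a}=12a\nu_ar^a\,b_a\Big(\frac{\beta_a}2\Big)^{b_a-1}\le12z\,\beta_a^{b_a-1}\quad(b_a\ge1).$$
So the term for a removed P-part is at most $4w(\omega)$, and that for a removed N-part at most $12z\,w(\omega)$, where $\omega$ is the remaining configuration. Given $n$ and the type, $\omega$ determines the removed part, because its size is $n-|\omega|$. After removal of a P-part, $\omega$ still contains an N-part. After removal of an N-part, $\omega$ is non-empty. All N-parts are $<n$. So these configurations contribute at most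
$$\tfrac12\big[4\Pi(M-1)+12z(\Pi M-1)\big]\le81S+0.012z,$$
because $2\Pi(M-1)\le2\cdot1.001\cdot40S\le81S$ and $\Pi M-1\le0.001+1.001\cdot40S\le0.002$.

(ii) *Configurations with $b=0$ and some $m_a\ge p$.* Put $w'(\omega)=\prod_a(4r^a/a)^{m_a}$ for configurations $\omega$ of P-parts. Removing $p$ copies of $a$, we see that these contribute at most
$$\frac12\sum_a\Big(\frac{4r^a}a\Big)^p\sum_{|\omega|=n-pa}(pa+|\omega|)\,w'(\omega).$$
In the part with $pa$, $a$ is determined by $\omega$, and $(4r^a/a)^ppa\le p4^pa^{1-p}\le p4^pk^{1-p}$. So this part is at most $\frac12p4^pk^{1-p}\Pi\le p4^pk^{1-p}$. For the part with $|\omega|$, the removal argument of (i) gives $h\sum_{|\omega|=h}w'(\omega)\le4\Pi$ for every $h$. So this part is at most $\frac12\cdot S\cdot4\Pi\le4S$.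

Altogether, with $S\le2\cdot8^pk^{1-p}$,
$$n\nu_nr^n\le0.012z+C_0k^{1-p},\qquad C_0=170\cdot8^p+p4^p .$$
By induction on $n$ (recall $\nu_a=0$ for $p\nmid a$), $z\le2C_0k^{1-p}$, so $n\nu_nr^n\le(0.024+1)C_0k^{1-p}\le2C_0k^{1-p}$. Since $r^{-n}=e^{10n/k}$, this is (20) with $C=2C_0$. $\square$

**Proof of Theorem 2(a).** Let $p\mid n$ and $n\ge k\ge\max(k_1,p,10)$. By (19), Proposition 12 and Proposition 9,
$$1-\frac{\dim\mathrm{Lie}^{\max}(n)}{(n-1)!}\le Ck^{1-p}e^{10n/k}+8e^{-n/(20k)} .$$
Take $c=\frac{20(p-1)}{201}$ and $k=\lceil n/(c\log n)\rceil$. Then $n/k\le c\log n$. Also $k\le\frac n{c\log n}+1$ gives $n/k\ge c\log n-\frac{(c\log n)^2}n\ge c\log n-1$ for large $n$. The conditions on $k$ hold for large $n$. The first term is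
$$O\big(n^{-(p-1)+10c}(\log n)^{p-1}\big)=O\big(n^{-(p-1)/201}(\log n)^{p-1}\big),$$
since $10c=\frac{200}{201}(p-1)$. The second is $O(n^{-c/20})=O(n^{-(p-1)/201})$. The thresholds and constants depend only on $p$. For the finitely many remaining $n\ge2$ the left side of (3) is at most $1$, so they are absorbed in $A_p$. $\blacksquare$

The exponent $(p-1)/201$ is not optimized, and no claim is made that the upper bound in (a) and the lower bound in (b) are of matching size.

## 11. The trace of an element of order $p$: the lower bound in Theorem 2(b)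

For $p\nmid n$ the left side of (3) is $0$ by Lemma 3. Let $p\mid n$ and $G=\mathfrak S_n$. We have to show that the projective-free part of $\mathrm{Lie}(n)$ has dimension at least $p^{n/p-1}(n/p-1)!$. The plan is to lift to $\mathbb Z_p$, where projective lattices have trace $0$ at elements of order $p$, while $\mathrm{Lie}(n)$ has a large trace.

**Step 1: reduction to $F=\mathbb F_p$.** We show that the dimension of the projective-free part does not change under $\mathbb F_p\subseteq F$. Since $\mathbb F_p$ is perfect, $\mathbb F_pG/J(\mathbb F_pG)$ is separable, so $J(FG)=F\otimes J(\mathbb F_pG)$. The right socle $\mathrm{soc}(FG)=\{x:xJ(FG)=0\}$ is the solution space of linear equations over $\mathbb F_p$, so $\mathrm{soc}(FG)=F\otimes\mathrm{soc}(\mathbb F_pG)$.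

Over either field, a right module $M$ has a non-zero projective summand if and only if $M\cdot\mathrm{soc}\ne0$. Suppose $v\cdot\mathrm{soc}\ne0$ for some $v\in M$. Then the map $FG\to M$, $x\mapsto vx$, is non-zero on some simple submodule of $FG$. So it is injective on an injective hull of that submodule inside $FG$, since the kernel on the hull does not meet its socle. The image is injective, hence projective and a summand of $M$. Conversely, for an idempotent $e\ne0$ we have $e\cdot\mathrm{soc}(FG)=\mathrm{soc}(eFG)\ne0$, so a summand isomorphic to $eFG$ forces $M\cdot\mathrm{soc}\ne0$.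

So if $N$ is the projective-free part of $\mathrm{Lie}_{\mathbb F_p}(n)$, then $N\cdot\mathrm{soc}(\mathbb F_pG)=0$, hence $(F\otimes N)\cdot\mathrm{soc}(FG)=0$, and $F\otimes N$ is projective-free. As $\mathrm{Lie}_F(n)=F\otimes\mathrm{Lie}_{\mathbb F_p}(n)$, it is the projective-free part of $\mathrm{Lie}_F(n)$.

**Step 2: the projective part lifts to $\mathbb Z_p$.** Let $\Gamma=\mathrm{Lie}_{\mathbb Z_p}(n)$. By Section 1 the left-normed brackets starting with $x_1$ form a basis of $\Gamma$ over $\mathbb Z_p$ and their images a basis of $\mathrm{Lie}_{\mathbb F_p}(n)$. So $\Gamma$ is a lattice and $\Gamma/p\Gamma=\mathrm{Lie}_{\mathbb F_p}(n)$. Let $\bar P$ be a maximal projective summand of $\Gamma/p\Gamma$, and let $P$ be the projective $\mathbb Z_pG$-module with $P/pP\cong\bar P$, which exists by lifting idempotents.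

The map $P\to\bar P\to\Gamma/p\Gamma$ lifts to $i:P\to\Gamma$, because $P$ is projective. The retraction $\Gamma\to\Gamma/p\Gamma\to\bar P$ lifts to $\rho:\Gamma\to P$: by $0\to P\xrightarrow{p}P\to\bar P\to0$ the obstruction lies in $\mathrm{Ext}^1_{\mathbb Z_pG}(\Gamma,P)$, which is a summand of a sum of copies of $\mathrm{Ext}^1_{\mathbb Z_pG}(\Gamma,\mathbb Z_pG)\cong\mathrm{Ext}^1_{\mathbb Z_p}(\Gamma,\mathbb Z_p)=0$. Modulo $p$, $\rho i$ is the identity, so $\det(\rho i)$ is a unit and $\rho i$ is invertible. Hence $\Gamma=i(P)\oplus\Gamma'$ with $\Gamma'=\ker\rho$, and by Krull–Schmidt $\Gamma'/p\Gamma'$ is isomorphic to the projective-free part of $\Gamma/p\Gamma$. So the number we want to bound below is $\mathrm{rank}\,\Gamma'$.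

**Step 3: traces.** Let $g\in G$ be a product of $n/p$ disjoint $p$-cycles. The restriction of $P$ to $\langle g\rangle$ is projective over the local ring $\mathbb Z_p\langle g\rangle$, hence free, so $\mathrm{tr}(g\mid P)=0$. Therefore $\mathrm{tr}(g\mid\Gamma')=\mathrm{tr}(g\mid\Gamma)$. This is a sum of $\mathrm{rank}\,\Gamma'$ roots of unity, of order dividing $p$. It is computed in $\mathbb Q(\zeta_p)$, which we embed in $\mathbb C$. So
$$\mathrm{rank}\,\Gamma'\ge|\mathrm{tr}(g\mid\Gamma)|.$$
The trace on $\Gamma$ is an integer and equals the trace on $\mathbb C\otimes\mathrm{Lie}(n)$, because the basis of Section 1 is defined over $\mathbb Z$. By Klyachko's theorem, $\mathbb C\otimes\mathrm{Lie}(n)\cong\mathrm{Ind}_{C_n}^{\mathfrak S_n}\xi$, where $C_n$ is generated by an $n$-cycle and $\xi$ is a faithful linear character of $C_n$. The elements of $C_n$ that are conjugate to $g$ in $\mathfrak S_n$ are exactly its $p-1$ elements of order $p$: these are powers of an $n$-cycle, and they consist of $n/p$ cycles of length $p$. On them $\xi$ takes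 all primitive $p$-th roots of unity as values, with sum $-1$. The formula for induced characters gives
$$\mathrm{tr}(g\mid\Gamma)=\frac{|C_{\mathfrak S_n}(g)|}n\sum_{c\in C_n,\ |c|=p}\xi(c)=\frac{p^{n/p}(n/p)!}n\cdot(-1)=-p^{n/p-1}(n/p-1)!.$$
So the projective-free part of $\mathrm{Lie}(n)$ has dimension at least $p^{n/p-1}(n/p-1)!$, and dividing by $(n-1)!$ gives (b). $\blacksquare$

As a check, for $n=p=3$ the formula gives trace $-1$. On the basis $u,v$ of Section 1 the $3$-cycle "apply $(2\,3)$, then $(1\,2)$" sends $u\mapsto v\mapsto v-u$ and $v\mapsto u\mapsto-u$. So $u\mapsto v-u$ and $v\mapsto-u$, and the trace is $-1+0=-1$.
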